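# A small Galois extension of $\mathbb Q$ that is pseudo algebraically closed

Throughout, all fields have characteristic $0$. A *curve over $K$* is a geometrically integral $K$-curve.

## 1. Two quintics and their quadratic subfields

Let $P$ be a polynomial of degree $n$ with leading coefficient $a$, and let $\rho_1,\dots,\rho_{n-1}$ be the roots of $P'$ with multiplicity. From $\mathrm{disc}(P)=(-1)^{n(n-1)/2}a^{-1}\mathrm{Res}(P,P')$ and $\mathrm{Res}(P,P')=(na)^n\prod_j P(\rho_j)$ we get
$$\mathrm{disc}(P)=(-1)^{n(n-1)/2}\,n^n a^{n-1}\prod_{j}P(\rho_j). \tag{1}$$
We apply this to two families with a parameter $t$.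

First take $q(X)=X^5-5X$. Then $q'(X)=5(X^4-1)$, and $q(\rho)=\rho-5\rho=-4\rho$ when $\rho^4=1$. So
$$\mathrm{disc}_X(q(X)-t)=5^5\prod_{\rho^4=1}(-4\rho-t)=5^5(t^4-256).$$
The splitting field of $q(X)-t$ over $\mathbb Q$ contains $\sqrt{5(t^4-256)}$. For $t=0,1,2,3,5$ this generates
$$\mathbb Q(\sqrt{-5}),\quad \mathbb Q(\sqrt{-51}),\quad \mathbb Q(\sqrt{-3}),\quad \mathbb Q(\sqrt{-35}),\quad \mathbb Q(\sqrt{205}).$$
Each value of $t$ seems to bring its own quadratic field.

Now take $p(X)=3X^5-10X^3+15X$, so that $p'(X)=15(X^2-1)^2$ is a constant times a square. The roots of $p'$ are $1,1,-1,-1$, with $p(\pm1)=\pm8$. By (1),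
$$\mathrm{disc}_X(p(X)-t)=5^5\cdot 3^4\,(8-t)^2(-8-t)^2=5^5\,3^4\,(t^2-64)^2 .$$
Modulo squares this is $5$, whatever $t\neq\pm8$ is. The only square root forced on us is $\sqrt5$, once and for all. The reason is visible in
$$p(X)-8=(X-1)^3(3X^2+9X+8),$$
where the quadratic factor has discriminant $-15$ and takes the value $20$ at $1$. Over $t=8$ one point has ramification index $3$ and two are unramified. Since $p$ is odd, the same holds over $t=-8$. The inertia generators at the finite branch points are therefore $3$-cycles, and $3$-cycles are even. Section 10 proves in general that such a function has geometric Galois group exactly $A_n$. So over $\mathbb Q(\sqrt5)(t)$ the group of $p(X)-t$ is $A_5$, and for infinitely many $t_0\in\mathbb Q(\sqrt5)$ Hilbert irreducibility gives an $A_5$-extension of $\mathbb Q(\sqrt5)$ containing a root of $p(X)=t_0$. Since $A_5$ is simple, that extension has no Galois subextension except the two trivial ones.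

A root of $p(X)=t_0$ is a point of the affine line at which the function $p$ takes the value $t_0$. Suppose we could do the same on *every* curve: find points over $A_n$-extensions, with $n$ as large as we like. Then we could adjoin, one after another, points on all curves, stay Galois over $\mathbb Q$, and create almost no subfields of small degree. This talk is about carrying that out. The derivative will again be a square, and the stray constant $5$, which comes from the behavior of $p$ at infinity, will have to be removed.

## 2. Small extensions, PAC fields, and three theorems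

**Definition (small).** An algebraic field extension $L/K$ is *small* if for every $n\in\mathbb N$ there are only finitely many intermediate fields $K\subseteq M\subseteq L$ with $[M:K]=n$.

The extension $\mathbb Q(\sqrt2,\sqrt3,\sqrt5,\sqrt7,\dots)/\mathbb Q$ is not small, since it contains infinitely many quadratic fields. The extension $\mathbb Q(\zeta_{3^\infty})/\mathbb Q$ is infinite and small: its group is $\mathbb Z_3^\times\cong \mathbb Z/2\times\mathbb Z_3$, an open subgroup of index $n$ contains all $n$-th multiples (in additive notation), and these already form a subgroup of finite index.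

**Definition (PAC).** A field $L$ is *pseudo algebraically closed*, or PAC, if every nonempty geometrically integral $L$-variety has an $L$-rational point; equivalently, every curve over $L$ has an $L$-rational point.

Algebraically closed fields are PAC, but $\overline{\mathbb Q}/\mathbb Q$ is not small. No subfield of $\mathbb R$ is PAC, because $x^2+y^2+1=0$ is a geometrically integral curve without real points.

**Definition (Hilbertian).** A field $K$ is *Hilbertian* if for any finitely many irreducible polynomials $\Phi_1,\dots,\Phi_r\in K(T)[X]$ of positive degree in $X$ there are infinitely many $t_0\in K$ such that every $\Phi_i(t_0,X)$ is defined and irreducible over $K$. The set of such $t_0$ is called a *Hilbert subset* of $K$.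

We use these textbook facts. The field $\mathbb Q$ is Hilbertian (Hilbert's irreducibility theorem), and a finite extension of a Hilbertian field is Hilbertian. Moreover, Galois groups can be specialized: if $\theta$ is integral over $K[t]$ with minimal polynomial $\Phi(t,X)$ over $K(t)$ and $G$ is the Galois group of $\Phi$ over $K(t)$, then for infinitely many $t_0\in K$ the polynomial $\Phi(t_0,X)$ is irreducible over $K$ with Galois group isomorphic to $G$.

**Definition (property (I)).** A field $K$ has *property (I)* if every quadratic form, possibly degenerate, on an infinite-dimensional $K$-vector space has a nontrivial zero.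

A totally imaginary number field has (I): by Hasse–Minkowski every quadratic form in $5$ variables over it is isotropic. The field $\mathbb Q$ does not have (I), because $\sum x_i^2$ (on finite sequences) has no nontrivial zero.

It is known that for every countable Hilbertian field $K$, in particular $K=\mathbb Q$, there is a small extension $E/K$ with $E$ PAC. For the $E/\mathbb Q$ obtained this way, however, the Galois closure of $E/\mathbb Q$ is not small over $\mathbb Q$. Bary-Soroker, Fehm and Petersen ("Hilbert properties under base change in small extensions", arXiv:2312.16219, 2023) ask whether there is a small *Galois* extension $L/\mathbb Q$ with $L$ PAC. The answer is yes.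

**Theorem 1.** There is a small Galois extension $L/\mathbb Q$, containing $\mathbb Q(i)$, with $L$ PAC.

**Theorem 2.** Let $F_0/\mathbb Q$ be any finite Galois extension and $m\in\mathbb N$. There is a small Galois extension $L/\mathbb Q$ with $L$ PAC and $F_0\subseteq L$, such that every intermediate field $M$ with $[M:\mathbb Q]\le m$ lies in $F_0$. In particular ($F_0=\mathbb Q$), for every $m$ there is a small Galois PAC extension of $\mathbb Q$ having no subfield $M$ with $2\le[M:\mathbb Q]\le m$.

**Theorem 3.** Let $F$ be a countable Hilbertian field of characteristic $0$, $F_0/F$ a finite Galois extension with property (I), and $m\in\mathbb N$. There is a small Galois extension $L/F$ with $L$ PAC and $F_0\subseteq L$, such that every intermediate field $M$ with $[M:F]\le m$ lies in $F_0$.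

Theorem 1 is Theorem 3 with $F=\mathbb Q$ and $F_0=\mathbb Q(i)$. All three rest on one statement about a single curve.

**Proposition 4 (Key Proposition).** Let $K$ be a Hilbertian field of characteristic $0$ with (I), $C_0$ a curve over $K$, and $n_0\in\mathbb N$. Then there are $n\ge n_0$ and a Galois extension $K'/K$ with $\mathrm{Gal}(K'/K)\cong A_n$ and $C_0(K')\ne\emptyset$.

## 3. Towers of symmetric and of alternating groups

The functions on curves that are easiest to work with have only simple ramification and distinct critical values. The quintic $q$ is one: its critical values $-4\rho$ are four distinct numbers. Their monodromy groups are transitive and generated by transpositions, hence equal to $S_n$. A sensible first attempt is therefore to build a tower $K_0\subset K_1\subset\cdots$ in which $K_i$ is obtained from $K_{i-1}$ by adjoining a point of a curve over an $S_{n_i}$-extension, and then to pass to Galois closures.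

This fails because $S_n$ has a quotient of order $2$ for every $n\geq 2$, and the failure already shows on the line. The group of $q(X)-t$ over $K_{i-1}(t)$ is $S_5$. Hilbert subsets of a finite extension of $\mathbb Q$ contain Hilbert subsets of $\mathbb Q$ (Fried–Jarden, *Field Arithmetic*, Cor. 12.2.3), so one may choose $t_i\in\mathbb Q$ such that $q(X)-t_i$ has group $S_5$ over $K_{i-1}$. The splitting field then contains $\mathbb Q\bigl(\sqrt{5(t_i^4-256)}\bigr)$, a quadratic field not contained in $K_{i-1}$. If this is done infinitely often, the union contains infinitely many quadratic fields and is not small.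

With $A_n$ the obstacle is gone, because $A_n$ is simple for $n\ge5$.

**Proof of Theorem 3, assuming Proposition 4.** We also use from Lemma 5 below that (I) passes to finite extensions.

**Step 1: the order in which curves are treated.** The aim is that every curve over every layer gets its turn. We build fields $F_0=K_0\subseteq K_1\subseteq\cdots$, each finite and Galois over $F$. Each is then countable, Hilbertian, and has (I). A curve is given by finitely many data over a countable field, so once $K_j$ is constructed we can list the curves over $K_j$ up to isomorphism as $C_{j,1},C_{j,2},\dots$. Order the pairs $(j,l)$ with $j\ge0$, $l\ge1$ by increasing $j+l$, and for equal sums by increasing $j$. The pair $(j,l)$ is preceded by $(0,1),\dots,(0,j)$ if $j\ge1$, so the $i$-th pair has $j\le i-1$. At step $i$ we treat the curve $C_i$ over $K_{i-1}$ obtained by base change from $C_{j,l}$, where $(j,l)$ is the $i$-th pair. Thus every curve over $K_j$ is treated at some step $i>j$.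

**Step 2: one layer.** The aim is to adjoin a point of $C_i$ while controlling the Galois group. By Proposition 4 choose $n_i$ with $n_i\ge5$, $n_i\ge i$ and $n_i!/2>m!$, and an $A_{n_i}$-extension $K'/K_{i-1}$ with $C_i(K')\neq\emptyset$. Let $K_i$ be the Galois closure of $K'/F$. It is the compositum of the finitely many conjugates $\sigma_1K',\dots,\sigma_rK'$ over $F$. Since $K_{i-1}/F$ is Galois, $\sigma_lK_{i-1}=K_{i-1}$, and each $\sigma_lK'$ is an $A_{n_i}$-extension of $K_{i-1}$. Put $M_0=K_{i-1}$ and $M_l=M_{l-1}\cdot\sigma_lK'$. Then
$$\mathrm{Gal}(M_l/M_{l-1})\cong\mathrm{Gal}\bigl(\sigma_lK'/(\sigma_lK'\cap M_{l-1})\bigr),$$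
and since $M_{l-1}/K_{i-1}$ is Galois, this is a normal subgroup of $\mathrm{Gal}(\sigma_lK'/K_{i-1})\cong A_{n_i}$, hence $1$ or $A_{n_i}$. So all composition factors of $\mathrm{Gal}(K_i/K_{i-1})$ are $A_{n_i}$. By Jordan–Hölder, every nontrivial quotient of this group has order at least $|A_{n_i}|=n_i!/2$.

Put $L=\bigcup_iK_i$. It is Galois over $F$ and contains $F_0$.

**Step 3: $L$ is PAC.** A curve over $L$ is given by finitely many coefficients, so it is the base change of a curve over some $K_j$ (geometric integrality is tested over an algebraic closure). That curve is treated at some step $i>j$ and has a point in $K'\subseteq K_i\subseteq L$.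

**Step 4: $L/F$ is small, with control of low degrees.** Let $F\subseteq M\subseteq L$ with $[M:F]=n$, and let $\hat M\subseteq L$ be its Galois closure over $F$, so $[\hat M:F]\le n!$. Since $n_i\to\infty$, there is $i_0$, depending only on $n$, with $n_i!/2>n!$ for all $i>i_0$. The finite extension $\hat M$ lies in some $K_i$. If $i>i_0$, then $\mathrm{Gal}(\hat MK_{i-1}/K_{i-1})$ is a quotient of $\mathrm{Gal}(K_i/K_{i-1})$ of order at most $n!<n_i!/2$, so it is trivial by Step 2, and $\hat M\subseteq K_{i-1}$. Descending, $M\subseteq\hat M\subseteq K_{i_0}$. The finite separable extension $K_{i_0}/F$ has only finitely many intermediate fields, so $L/F$ is small. If $n\le m$, we may take $i_0=0$ because $n_i!/2>m!$ for all $i\ge1$; then $M\subseteq K_0=F_0$. $\square$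

The rest of the talk, except for Section 12, proves Proposition 4.

## 4. Functions whose differential is even

We look for a smooth projective curve $W$ over $K$ with a nonconstant map to (the smooth projective model of) $C_0$, and for a function $f\in K(W)$ of large degree with alternating monodromy. Fibers of $f$ over suitable $t_0\in K$ then give points of $W$, hence of $C_0$, over $A_n$-extensions. Imitating $p$, we want $df=s^2\eta$ where $\eta$ is a differential with even divisor. Then $\mathrm{div}(df)$ is even, and simple zeros of "$s$" become points of ramification index $3$. Two obstacles come up.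

**First obstacle: there may be no even differential on the given curve.** Let $C$ be a conic over $K$ without $K$-point. Then no $f\in K(C)$ whatsoever has $\mathrm{div}(df)=2A$ with $A$ a divisor on $C$. Indeed $\deg\mathrm{div}(df)=-2$, so $\deg A=-1$; then $-A$ has degree $1$ on a curve of genus $0$, so $\dim L(-A)\geq 2$, and $-A$ is equivalent to an effective divisor of degree $1$, which is a $K$-point. This is why we pass to a double cover $W$: if $y^2=g$ and the branching is chosen well, dividing a differential by $y$ makes its divisor even. This is done in Section 6.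

**Second obstacle: $s^2\eta$ must be exact.** On the affine line every polynomial differential is exact. In general, exactness is a condition with values in a finite-dimensional space, and it is *quadratic* in $s$. Here is the smallest example. Let $i\notin K$, let $U=\mathbb P^1_K\setminus\{X^2+1=0\}$, and $\eta=dX$, whose divisor on $U$ is $-2\cdot\infty$. Admissible $s$ are the functions regular on $U$ and vanishing at $\infty$. The regular differentials on $U$ modulo exact ones form a one-dimensional space spanned by $dX/(X^2+1)$: this form has nonzero residues, and the bound in Section 7, with genus $0$ and a removed point of degree $2$, says that the dimension is at most $1$. So $s^2dX\equiv c(s)\,dX/(X^2+1)$ modulo exact forms, with $c$ a quadratic form. If $K\subseteq\mathbb R$, integrate over the real line: an exact form $dh$ with $h$ regular on $\mathbb P^1(\mathbb R)$ has integral $0$, so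
$$c(s)=\frac1\pi\int_{-\infty}^\infty s^2\,dX>0\qquad(s\ne0).$$
Over a subfield of $\mathbb R$ there is *no* solution $s\neq0$. Over $K=\mathbb Q(\sqrt{-2})$ there is one. With $X=\tan\theta$, the functions
$$\frac1{X^2+1}=\cos\theta\cos\theta,\qquad\frac X{X^2+1}=\cos\theta\sin\theta,\qquad\frac{1-3X^2}{(X^2+1)^2}=\cos\theta\cos3\theta$$
and $dX=d\theta/\cos^2\theta$ turn the associated pairing into $\frac1\pi\int_{-\pi/2}^{\pi/2}$ of products of $\cos\theta,\sin\theta,\cos3\theta$. These are orthogonal with $c=\frac12$ each. So
$$s=\frac1{X^2+1}+\frac X{X^2+1}+\sqrt{-2}\,\frac{1-3X^2}{(X^2+1)^2}$$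
has $c(s)=\frac12(1+1-2)=0$. This is where property (I) comes from: we have finitely many quadratic equations on an infinite-dimensional space.

**A third requirement.** One solution $s$ is not enough. Over each finite branch point we want exactly one ramified point, of index $3$. That asks for simple zeros of $s$ and distinct values of $f$ at them, so we need to be able to move $s$. We therefore construct three sections $s_1,s_2,s_3$, all products $s_is_j\eta$ exact, that map $W$ birationally to the plane. Three are used so that two zeros $z_1,z_2$ of one combination $\sum x_is_i$ can be placed independently of each other; Lemma 8 depends on this.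

Finally, the constant must become a square. For $p$ it came from the totally ramified rational point at infinity. We shall arrange a single pole of even degree $d$ over $K$ whose residue field has square discriminant.

## 5. Quadratic forms on infinite-dimensional spaces

**Lemma 5.** Let $K$ have (I), let $\mathcal V$ be an infinite-dimensional $K$-space, and let $q=(q_1,\dots,q_N):\mathcal V\to K^N$ have quadratic forms as components. Then $q$ vanishes on an infinite-dimensional subspace. Moreover (I) passes to finite extensions.

*Proof.* We induct on $N$; the case $N=0$ is trivial. It suffices to treat one form $q_1$, since we may then restrict the remaining forms to the subspace found. Construct $v_1,v_2,\dots$ linearly independent, pairwise orthogonal for the bilinear form of $q_1$, with $q_1(v_j)=0$. Given $v_1,\dots,v_j$, the space $\bigcap_{i\le j}v_i^\perp$ has finite codimension, so it contains an infinite-dimensional subspace meeting $\langle v_1,\dots,v_j\rangle$ only in $0$. By (I) that subspace contains a nonzero $v_{j+1}$ with $q_1(v_{j+1})=0$. Then $q_1$ vanishes on the span of all $v_j$.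

Let $E/K$ be finite of degree $r$, and let $Q$ be a quadratic form on an infinite-dimensional $E$-space. Writing the values of $Q$ in a $K$-basis of $E$ gives $r$ quadratic forms over $K$ on the underlying $K$-space, which have a common nontrivial zero. $\square$

## 6. A double cover carrying a differential with even divisor

From now on fix $K,C_0,n_0$ as in Proposition 4. We may assume $n_0\ge5$. Let $C$ be the smooth projective model of $C_0$, let $\omega\ne0$ be a rational differential on $C$, and $D=\mathrm{div}(\omega)$. For a divisor $A$, write $L(A)=\{h:\mathrm{div}(h)+A\ge0\}\cup\{0\}$.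

**Step 1: a closed point $P$ of large even degree.** The point of $W$ above $P$ will be the pole of $f$. For every $j\geq1$ the polynomial $X^{2j}-T$ is irreducible over $K(T)$; specializing it gives an extension of $K$ of degree $2j$, generated by some $\alpha$. The elements $\alpha+c$ with $c\in K$ are infinitely many, and each has only $2j$ conjugates, so $\mathbb A^1_K$ has infinitely many closed points of degree $2j$. Take a nonconstant map $C\to\mathbb P^1$. A closed point of $C$ above a point of degree $2j$ has degree divisible by $2j$. Taking $2j\ge n_0$ and avoiding finitely many points, we get a closed point $P\in C$, $P\notin\mathrm{supp}\,D$, with residue field $k$ such that $[k:K]$ is even and $[k:K]\ge n_0$. The same argument on any curve over $K$ gives closed points of arbitrarily large degree outside any finite set.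

**Step 2: an element $a\in K^*$ with $\sqrt a\notin k$.** It will make $P$ inert in the double cover. A class in $K^*/K^{*2}$ that becomes trivial in $k^*/k^{*2}$ is either trivial or defines a quadratic subfield of $k$, and distinct classes define distinct subfields. As $k/K$ has finitely many subfields, there are finitely many such classes, say of $a_1,\dots,a_r$. The polynomials $X^2-a_iT$ are irreducible over $K(T)$. Since $K$ is Hilbertian there is $a\in K^*$ with all $X^2-a_ia$ irreducible. Then $a$ is in none of the classes, so $\sqrt a\notin k$.

**Step 3: a function $g$ with controlled divisor.** We want to prescribe the parity of $\mathrm{div}(g)$ and to have $g(P)=a$. Let $P_0\ne P$ be a closed point of $C$, $B=bP_0$ with $b$ large, and $J=2D+4B$. Since $J$ has coefficient $0$ at $P$, elements of $L(J)$ are regular at $P$. Evaluation $L(J)\to k$ has kernel $L(J-P)$. By Riemann–Roch, for $b\gg0$ the dimensions differ by $\deg P=[k:K]$, so evaluation is surjective. Choose $g_0\in L(J)$ with $g_0(P)=a$, and put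
$$\Lambda=Kg_0+L(J-P)\subseteq L(J).$$
Regard elements of $\Lambda$ as sections of $\mathcal O(J)$, with zero divisor $\mathrm{div}(h)+J$. They have no common zero, also over $\bar K$. Indeed for a geometric point $Q$ and $b\gg0$ (uniformly in $Q$), Riemann–Roch over $\bar K$ gives $\dim L(J-P-Q)<\dim L(J-P)$; so if $Q$ is not a geometric point of $P$, some section from $L(J-P)$ does not vanish at $Q$. At the geometric points of $P$ the section $g_0$ has the value $a\ne0$.

Let $g_1,\dots,g_r$ be a basis of $L(J-P)$. Over $\bar K$ consider
$$\{(\lambda,z)\in\mathbb A^{r+1}\times C:\ \textstyle\sum_{i=0}^r\lambda_ig_i\ \text{vanishes at } z\}.$$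
As there is no common zero, this is a vector bundle of rank $r$ over $C$, hence smooth. By generic smoothness (characteristic $0$) the fiber over a general $\lambda$, which is the zero scheme of $\sum\lambda_ig_i$, is reduced. Since $K$ is infinite, we can choose such a $\lambda\in K^{r+1}$ with $\lambda_0\ne0$. Put $g=\lambda_0^{-1}\sum\lambda_ig_i\in g_0+L(J-P)$. Then
$$\mathrm{div}(g)=R-2D-4B,\qquad R\ge0\ \text{reduced (also over }\bar K),\quad\deg R=\deg J>0,\quad g(P)=a. \tag{2}$$

**Step 4: the cover $W$ and the form $\eta$.** Let $W$ be the smooth projective curve with function field $K(C)(y)$, $y^2=g$, and let $\pi:W\to C$ be the projection. By (2), $g$ has odd order exactly at the points of $R$, and $R\neq\emptyset$, also over $\bar K$. So $g$ is not a square in $\bar K(C)$, $W$ is geometrically integral, and $\pi$ is branched exactly over $R$. Write $\pi^*R=2\tilde R$; then $\tilde R$ is the ramification divisor. Hence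
$$\mathrm{div}(\pi^*\omega)=\pi^*D+\tilde R,\qquad\mathrm{div}(y)=\tfrac12\pi^*\mathrm{div}(g)=\tilde R-\pi^*D-2\pi^*B .$$
Therefore $\eta:=\pi^*\omega/y$ satisfies
$$\mathrm{div}(\eta)=2\Theta,\qquad\Theta:=\pi^*(D+B). \tag{3}$$
The first obstacle is overcome.

**Step 5: the point $\tilde P$.** We check that the future pole has the right arithmetic. At $P$ the function $g$ is a unit with value $a$, a nonsquare in $k$. So there is a single point $\tilde P$ of $W$ above $P$, with residue field $k'=k(\sqrt a)$. Put $d=[k':K]=2[k:K]$; it is even and $\ge n_0$. In the basis $1,\sqrt a$ we have $\mathrm{disc}(k'/k)=4a$. By the tower formula, modulo squares,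
$$\mathrm{disc}(k'/K)=\mathrm{disc}(k/K)^2\,N_{k/K}(4a)=\mathrm{disc}(k/K)^2(4a)^{[k:K]},$$
where the norm is a power because $a\in K$. Since $[k:K]$ is even,
$$\mathrm{disc}(k'/K)\in K^{*2}. \tag{4}$$

## 7. The pairing with values in $\Omega(U)/d\mathcal O(U)$

Let $U=W\setminus\{\tilde P\}$, an affine curve. Put
$$\mathcal M=H^0(U,\mathcal O(\Theta))=\{s\in K(W):\mathrm{div}(s)+\Theta\ge0\text{ on }U\}$$
(with $0$ included), and $\mathcal M(-Z)=H^0(U,\mathcal O(\Theta-Z))$ for an effective divisor $Z$ on $U$. The latter is infinite-dimensional by Riemann–Roch, as poles of any order at $\tilde P$ are allowed. *Zeros* of $s\in\mathcal M$ always means zeros as a section of $\mathcal O(\Theta)$ on $U$, that is, the divisor $\mathrm{div}(s)+\Theta$ on $U$. By (3), $ss'\eta$ is regular on $U$ for $s,s'\in\mathcal M$. Let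
$$H=\Omega(U)/d\mathcal O(U),\qquad b:\mathcal M\times\mathcal M\to H,\quad b(s,s')=[ss'\eta].$$
This is a symmetric $K$-bilinear map, and $s^2\eta$ is exact on $U$ if and only if $b(s,s)=0$. In the example of Section 4, $H$ is one-dimensional and $b(s,s)=c(s)\,[dX/(X^2+1)]$.

**Finiteness of $N:=\dim_KH$.** We need finitely many equations. Let $\gamma$ be the genus of $W$ and $m\ge2$. By Riemann–Roch $\dim H^0(\Omega_W(m\tilde P))=\gamma-1+md$. The space $dL((m-1)\tilde P)$ is contained in it and has dimension at least $(m-1)d+1-\gamma-1=(m-1)d-\gamma$, since the kernel of $d$ consists of the constants $K$. So the quotient has dimension at most $2\gamma-1+d$. As $H$ is the increasing union of the images of these quotients, $N\le2\gamma-1+d$. This argument uses only that $U$ is a smooth projective geometrically integral curve minus a closed point of degree $d$, so it also covers the example of Section 4.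

The next lemma says that pairing with one fixed nonzero section reaches all of $H$, even using only sections that vanish to prescribed order at prescribed points.

**Lemma 6.** For $0\ne\tau\in\mathcal M$ and $Z\ge0$ on $U$, the map $\mathcal M(-Z)\to H$, $\sigma\mapsto b(\sigma,\tau)$, is surjective.

*Proof.* Put $E_0=Z+\Theta+\mathrm{div}(\tau)$ on $U$; then $E_0\ge0$. By (3), $\mathrm{div}(\sigma)+\Theta-Z\ge0$ on $U$ is equivalent to $\mathrm{div}(\sigma\tau\eta)\ge E_0$ on $U$. So as $\sigma$ runs over $\mathcal M(-Z)$, the form $\sigma\tau\eta$ runs over all $\psi\in\Omega(U)$ with $\mathrm{div}(\psi)\ge E_0$ on $U$. It remains to move an arbitrary $\psi\in\Omega(U)$ into this set by an exact form. At each $z\in\mathrm{supp}\,E_0$, the completed local ring is $\widehat{\mathcal O}_z\cong\kappa(z)[[x]]$, and in characteristic $0$ we can integrate term by term: there is $g_z\in\widehat{\mathcal O}_z$ with $dg_z=\psi$. As $U$ is affine, there is $h\in\mathcal O(U)$ with $h\equiv g_z\bmod\mathfrak m_z^{\mathrm{ord}_z(E_0)+1}$ for all these finitely many $z$. Then $\psi-dh=d(g_z-h)$ has order at least $\mathrm{ord}_z(E_0)$ at each $z$, and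 $\psi-dh$ has the same class as $\psi$. $\square$

## 8. Three isotropic sections

**Lemma 7.** There are $s_1,s_2,s_3\in\mathcal M$ with $b(s_i,s_j)=0$ for all $i,j$, linearly independent over $\bar K$, without common zero on $U_{\bar K}$, and such that $\varphi=[s_1:s_2:s_3]:W_{\bar K}\to\mathbb P^2$ is birational onto its image.

*Proof.* Lemma 5 produces isotropic sections but gives no control over their values. Our strategy is to take $s_1$ from Lemma 5, prescribe $s_2,s_3$ to second order at the zeros of $s_1$, and correct them to be isotropic by adding sections that vanish doubly there.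

**Step 1: the section $s_1$.** Let $z_0\in U$ be a closed point of degree $>d$ (Section 6, Step 1). The map $s\mapsto b(s,s)$, in coordinates of $H$, is a system of $N$ quadratic forms on the infinite-dimensional space $\mathcal M(-z_0)$. By Lemma 5 there is $0\ne s_1\in\mathcal M(-z_0)$ with $b(s_1,s_1)=0$. Let $Z_{\rm red}$ be the reduced divisor of zeros of $s_1$ on $U$. It contains $z_0$, so it has more than $d$ geometric points. Put $Z=2Z_{\rm red}$.

**Step 2: a chain of isotropic correctors.** We want many mutually orthogonal isotropic sections in $\mathcal M(-Z)$ against which pairings can be prescribed at will. Put $\tau_1=s_1$ and $\ell=2N+1$. We choose nonzero $\tau_1,\dots,\tau_\ell$ with $\tau_j\in\mathcal M(-Z)$ for $j\ge2$, and finite-dimensional subspaces $A_1,\dots,A_\ell\subset\mathcal M(-Z)$, such that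
$$b(\tau_i,\tau_j)=0\ (i\le j),\qquad b(A_i,\tau_j)=0\ (i<j),\qquad b(\cdot,\tau_j):A_j\to H\text{ is surjective.}$$
This goes by induction on $j$. For $j\ge2$, the conditions $b(\tau_j,\tau_i)=0$ and $b(\tau_j,A_i)=0$ for $i<j$ are finitely many linear conditions, so they define a subspace of finite codimension in $\mathcal M(-Z)$, in which Lemma 5 provides a nonzero $\tau_j$ with $b(\tau_j,\tau_j)=0$. For each $j\ge1$, once $\tau_j$ is chosen, Lemma 6 says that $b(\cdot,\tau_j)$ maps $\mathcal M(-Z)$ onto $H$; let $A_j$ be spanned by preimages of a basis of $H$. Then
$$\mathcal M(-Z)\to H^\ell,\quad\alpha\mapsto(b(\alpha,\tau_j))_{1\le j\le\ell}\quad\text{is surjective.} \tag{5}$$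
Given targets $y_1,\dots,y_\ell$, choose successively $\alpha_\ell\in A_\ell$, $\alpha_{\ell-1}\in A_{\ell-1}$, and so on down to $\alpha_1\in A_1$, with $b(\alpha_j,\tau_j)=y_j-\sum_{i>j}b(\alpha_i,\tau_j)$. Put $\alpha=\sum\alpha_i$. In $b(\alpha,\tau_j)$ the terms with $i<j$ vanish because $b(A_i,\tau_j)=0$, and the others sum to $y_j$.

**Step 3: the values to be prescribed.** Choose a closed embedding $U\subset\mathbb A^r$ over $K$. For two distinct geometric points of $Z_{\rm red}$, the linear forms taking equal values at them lie in a proper subspace; likewise for the linear forms whose differential vanishes on the tangent line of $U$ at a given point. Since $K$ is infinite, some linear form over $K$ avoids these finitely many subspaces. This gives $u\in\mathcal O(U)$ taking distinct values at the geometric points of $Z_{\rm red}$ and with $du\ne0$ at each of them. As $U$ is affine, there is $v_2\in\mathcal M$ generating $\mathcal O(\Theta)$ at all points of $Z_{\rm red}$. Put $v_3=uv_2\in\mathcal M$.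

**Step 4: the sections $s_2,s_3$.** We now make these sections isotropic without disturbing them to second order. Let $h_1,\dots,h_N$ be a basis of $H$. By (5) there are $s_2^0\in v_2+\mathcal M(-Z)$ and $s_3^0\in v_3+\mathcal M(-Z)$ with, for $1\le i\le N$,
$$b(s_2^0,\tau_1)=0,\quad b(s_2^0,\tau_{1+i})=h_i,\quad b(s_2^0,\tau_{1+N+i})=0,$$
$$b(s_3^0,\tau_1)=0,\quad b(s_3^0,\tau_{1+i})=0,\quad b(s_3^0,\tau_{1+N+i})=h_i .$$
Put $s_2=s_2^0+\sum_ic_i\tau_{1+i}$. Because the $\tau_j$ are isotropic and mutually orthogonal,
$$b(s_2,s_2)=b(s_2^0,s_2^0)+2\sum_ic_ih_i,$$
and we choose the $c_i\in K$ so that this is $0$. Orthogonality of the $\tau_j$ also gives $b(s_2,\tau_j)=b(s_2^0,\tau_j)$ for all $j$. Next put $s_3=s_3^0+\sum_ic_i'\tau_{1+i}+\sum_ic_i''\tau_{1+N+i}$. Then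
$$b(s_3,s_3)=b(s_3^0,s_3^0)+2\sum_ic_i''h_i,\qquad b(s_2,s_3)=b(s_2,s_3^0)+\sum_ic_i'h_i .$$
In the first formula the $c_i'$ drop out because $b(s_3^0,\tau_{1+i})=0$; in the second the $c_i''$ drop out because $b(s_2,\tau_{1+N+i})=0$. Choose $c_i''$, $c_i'\in K$ to make both vanish. Finally $b(s_1,s_2)=b(\tau_1,s_2^0)=0$ and likewise $b(s_1,s_3)=0$. So all $b(s_i,s_j)=0$. Since $\tau_j\in\mathcal M(-Z)$ for $j\ge2$,
$$s_2\equiv v_2,\qquad s_3\equiv uv_2\qquad\text{modulo }\mathcal M(-2Z_{\rm red}). \tag{6}$$

**Step 5: no common zeros, and independence.** At the zeros of $s_1$ the section $s_2$ does not vanish, by (6); so there are no common zeros on $U_{\bar K}$. If $\sum c_is_i=0$ with $c_i\in\bar K$, evaluate at the geometric points $z$ of $Z_{\rm red}$ and divide by $v_2(z)$: $c_2+c_3u(z)=0$ for at least two distinct values $u(z)$. So $c_2=c_3=0$, and then $c_1=0$.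

**Step 6: birationality.** We exhibit one point over which the map to the image has degree $1$. By (6), $s_3-us_2\in\mathcal M(-2Z_{\rm red})$ and $s_2$ generates $\mathcal O(\Theta)$ at each geometric point $z$ of $Z_{\rm red}$, so $s_3/s_2-u\in\mathfrak m_z^2$. Also $\varphi(z)=[0:1:u(z)]$, so $\varphi$ is injective on the more than $d$ geometric points of $Z_{\rm red}$. In particular $\varphi$ is nonconstant and its image is a curve; let $\psi:W_{\bar K}\to W_0$ be the induced map to the normalization of the image. Let $\tilde P_1,\dots,\tilde P_d$ be the geometric points of $\tilde P$. By counting, some geometric point $z$ of $Z_{\rm red}$ has $\varphi(z)\ne\varphi(\tilde P_i)$ for all $i$. If $\varphi(w)=\varphi(z)$, then $w\in U_{\bar K}$, and since there are no common zeros on $U_{\bar K}$, the first coordinate shows $s_1(w)=0$; so $w$ is a geometric point of $Z_{\rm red}$ and $w=z$ by injectivity. Hence $\psi^{-1}(\psi(z))=\{z\}$. The function $s_3/s_2$ is the pullback of a function regular at $\psi(z)$, and its differential at $z$ is $du(z)\ne0$; so $\psi$ is unramified at $z$. Therefore $\deg\psi=1$. $\square$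

## 9. Simple zeros and distinct critical values

Since $b(s_i,s_j)=0$, we can choose $f_{ij}=f_{ji}\in\mathcal O(U)$ with $df_{ij}=s_is_j\eta$. For $x=(x_1,x_2,x_3)$ put
$$s_x=\sum_ix_is_i,\qquad f_x=\sum_{i,j}x_ix_jf_{ij},\qquad\text{so that}\quad df_x=s_x^2\,\eta. \tag{7}$$

**Lemma 8.** For general $x\in\mathbb A^3(\bar K)$: (i) all zeros of $s_x$ on $U$ are simple; (ii) $f_x(z)\ne f_x(z')$ for distinct zeros $z\ne z'$ of $s_x$ on $U$.

*Proof.* We work over $\bar K$.

**Step 1: part (i).** As the $s_i$ have no common zero on $U$, the set $\{(x,z)\in\mathbb A^3\times U:s_x(z)=0\}$ is a vector bundle of rank $2$ over $U$, hence smooth. Its fiber over $x$ is the zero scheme of $s_x$. By generic smoothness the general fiber is reduced.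

**Step 2: the incidence variety for pairs of zeros.** For (ii) we first consider pairs separated by $\varphi$. Let $O=\{(z_1,z_2)\in U^2:\varphi(z_1)\ne\varphi(z_2)\}$, a nonempty open subset of $U^2$, and
$$I=\{(x,z_1,z_2)\in\mathbb A^3\times O:s_x(z_1)=s_x(z_2)=0\}.$$
For $(z_1,z_2)\in O$ the two linear conditions on $x$ are independent, so $I$ is a line bundle over $O$: irreducible of dimension $3$. If $x\ne0$, then $s_x\ne0$ by linear independence, so $I\to\mathbb A^3$ has finite fibers over $x\ne0$. Hence it is dominant, and $E:=\bar K(I)$ is a finite extension of $\bar K(x_1,x_2,x_3)$. Let $\zeta_1,\zeta_2:\bar K(W)\to E$ be the embeddings given by the two projections $I\to U$. Then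
$$\sum_ix_i\,\zeta_\nu(s_i)=0\qquad(\nu=1,2). \tag{8}$$
Consider $\Delta=\sum_{i,j}x_ix_j(\zeta_1f_{ij}-\zeta_2f_{ij})$, that is, the function $f_x(z_1)-f_x(z_2)$ on $I$.

**Step 3: $\Delta\ne0$.** Suppose $\Delta=0$. We differentiate twice with respect to $x$, and (8) will kill all terms coming from the motion of $z_1,z_2$. The derivation $\partial_k=\partial/\partial x_k$ extends uniquely to $E$. Fix $t\in\bar K(W)\setminus\bar K$. Since $\partial_k\circ\zeta_\nu$ is a $\bar K$-derivation of $\bar K(W)$ into $E$,
$$\partial_k(\zeta_\nu h)=\zeta_\nu(dh/dt)\,\partial_k(\zeta_\nu t)\qquad(h\in\bar K(W)).$$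
Apply $\partial_k$ to $\Delta=0$. The terms from differentiating the $\zeta_\nu f_{ij}$ add up, for each $\nu$, to
$$\pm\sum_{i,j}x_ix_j\,\zeta_\nu\!\left(s_is_j\frac\eta{dt}\right)\partial_k(\zeta_\nu t)=\pm\zeta_\nu\!\left(\frac\eta{dt}\right)\Bigl(\sum_ix_i\zeta_\nu s_i\Bigr)^2\partial_k(\zeta_\nu t)=0$$
by (8). What remains is $2\sum_jx_j(\zeta_1f_{kj}-\zeta_2f_{kj})=0$. Divide by $2$ and apply $\partial_l$. The terms from differentiating the $\zeta_\nu f_{kj}$ are
$$\pm\zeta_\nu\!\left(s_k\frac\eta{dt}\right)\Bigl(\sum_jx_j\zeta_\nu s_j\Bigr)\partial_l(\zeta_\nu t)=0,$$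
again by (8). What remains is $\zeta_1f_{kl}=\zeta_2f_{kl}$, for all $k,l$. So $f_{kl}(z_1)=f_{kl}(z_2)$ on $I$. But $I\to U\times U$ is dominant, so $f_{kl}$ is constant, contradicting $df_{kl}=s_ks_l\eta\ne0$. Hence $\Delta\neq0$.

**Step 4: end of the proof of (ii).** The set $\{\Delta=0\}\subset I$ has dimension at most $2$, so its image in $\mathbb A^3$ is not dense. For general $x$, therefore, all pairs of zeros $z,z'$ of $s_x$ with $\varphi(z)\ne\varphi(z')$ satisfy $f_x(z)\ne f_x(z')$. For the other pairs, use that $\varphi$ is birational onto its image: only finitely many $z\in U$ admit $z'\ne z$ in $U$ with $\varphi(z')=\varphi(z)$. Each of these $z$ is not a common zero of the $s_i$, so the $x$ with $s_x(z)=0$ form a proper subspace, and a general $s_x$ vanishes at none of them. $\square$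

## 10. The monodromy group is $A_n$, geometrically and arithmetically

Since $K$ is infinite, we can fix $x\in K^3\setminus\{0\}$ as in Lemma 8. Let $f=f_x\in K(W)$.

**Step 1: degree and pole order of $f$.** By (7), $df=s_x^2\eta\neq0$, so $f$ is nonconstant; being regular on $U$, it has its only pole at $\tilde P$, of some order $e\ge1$. Its degree is $n=ed\ge d\ge n_0\ge5$. By (3), $\mathrm{div}(df)=2\,\mathrm{div}(s_x)+2\Theta$ is even, while $\mathrm{ord}_{\tilde P}(df)=-(e+1)$. So $e$ is odd.

**Step 2: finite inertia is generated by $3$-cycles.** On $U_{\bar K}$ the order of $df$ at a point is twice the order of the zero of $s_x$ there. By Lemma 8(i), $f$ ramifies over $\mathbb A^1_{\bar K}$ exactly at the zeros of $s_x$, with index $3$; by Lemma 8(ii), no two ramified points lie in the same fiber. A generator of an inertia group acts on the $n$ sheets with cycles whose lengths are the ramification indices in the fiber. So at the finite branch points the inertia generators are $3$-cycles.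

**Step 3: these generate the geometric group.** Let $t=f$, let $G$ be the Galois group of the Galois closure of $\bar K(W)/\bar K(t)$, and let $G_1$ be the subgroup generated by all inertia groups over $\mathbb A^1$. It is normal in $G$. Its fixed field is the function field of a smooth projective curve $Y\to\mathbb P^1$ of some degree $\mu$, unramified over $\mathbb A^1$. The contribution of $\infty$ to Riemann–Hurwitz is at most $\mu-1$, so
$$-2\le2\,\mathrm{genus}(Y)-2\le-2\mu+(\mu-1),$$
whence $\mu\leq1$. Thus $G=G_1$ is a transitive subgroup of $S_n$ generated by $3$-cycles.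

**Step 4: a transitive group generated by $3$-cycles is $A_n$.** Clearly $G\le A_n$, and $G$ contains a $3$-cycle because it is transitive and $n>1$. So there is a maximal subset $S$ of the letters with $|S|\ge3$ and $\mathrm{Alt}(S)\le G$. Suppose $S$ is not everything. If every generating $3$-cycle had its support inside $S$ or inside the complement, $G$ would preserve $S$; so by transitivity some generating $3$-cycle $c$ meets both $S$ and its complement.

Suppose first that $c\in G$ is a $3$-cycle meeting $S$ in two points, with third point $p\notin S$. The group $\langle\mathrm{Alt}(S),c\rangle$ is transitive on $S\cup\{p\}$, and the stabilizer of $p$ in it contains $\mathrm{Alt}(S)$. So its order is at least $(|S|+1)\cdot|S|!/2$. As it consists of even permutations of $S\cup\{p\}$, it is $\mathrm{Alt}(S\cup\{p\})$, contradicting maximality.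

Otherwise $c=(\alpha\,p\,q)$ (replacing $c$ by $c^{-1}$ if needed) with only $\alpha\in S$. Conjugating by an element of $\mathrm{Alt}(S)$ gives $c'=(\alpha'\,p\,q)\in G$ with $\alpha'\in S\setminus\{\alpha\}$. Compute $cc'^{-1}$, applying $c'^{-1}$ first: $\alpha'\mapsto q\mapsto\alpha$, then $\alpha\mapsto\alpha\mapsto p$, then $p\mapsto\alpha'\mapsto\alpha'$, and $q\mapsto p\mapsto q$. So $cc'^{-1}$ is the $3$-cycle $\alpha'\mapsto\alpha\mapsto p\mapsto\alpha'$, which meets $S$ in two points, and we are in the first case. Hence $G=A_n$.

**Step 5: the discriminant is a constant.** We now show that no quadratic constant field extension occurs, unlike for $p$ in Section 1. Let $\delta\in K(t)^*$ be the discriminant of $K(W)/K(t)$, modulo squares. Since the geometric group is in $A_n$, $\delta$ is a square in $\bar K(t)$. Write $\delta$, modulo squares, as $c$ times a monic squarefree polynomial with $c\in K^*$. Squarefree polynomials over $K$ stay squarefree over $\bar K$, so the polynomial is $1$, and $\delta\equiv c$.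

**Step 6: the constant is a square.** We compute it at $t=\infty$. Put $y_\infty=1/t$. Since $\tilde P$ is the only place of $K(W)$ over $t=\infty$, the algebra $K(W)\otimes_{K(t)}K((y_\infty))$ is the completion of $K(W)$ at $\tilde P$. This is $k'((\xi_0))$ for a uniformizer $\xi_0$, and $y_\infty=\beta_0\xi_0^e\varepsilon$ with $\beta_0\in k'^*$ and $\varepsilon\in1+\xi_0k'[[\xi_0]]$. In characteristic $0$, $\varepsilon$ has an $e$-th root in $1+\xi_0k'[[\xi_0]]$; absorbing it we get a uniformizer $\xi$ with $\xi^e=\beta y_\infty$, $\beta=\beta_0^{-1}$. So the completion is obtained from $K((y_\infty))$ by the extension $k'((y_\infty))$ of degree $d$, with discriminant $\mathrm{disc}(k'/K)$, followed by adjoining a root of $X^e-\beta y_\infty$. By the tower formula, $c$ is in $K((y_\infty))$, modulo squares,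
$$\mathrm{disc}(k'/K)^e\cdot N_{k'((y_\infty))/K((y_\infty))}\bigl(\mathrm{disc}(X^e-\beta y_\infty)\bigr).$$
The first factor is a square by (4). Since $e$ is odd, (1) gives
$$\mathrm{disc}(X^e-\beta y_\infty)=\pm e^e(\beta y_\infty)^{e-1}=\pm e\,w^2,\qquad w\in k'((y_\infty)),$$
with norm $(\pm e)^dN(w)^2$, a square since $d$ is even. So $c$ is a square in $K((y_\infty))$, hence in $K$ (look at constant terms). For comparison, $p$ has $d=1$ and $e=5$, and $\pm e=5$ survives.

**Step 7: the arithmetic group.** Let $\mathcal N$ be the Galois closure of $K(W)/K(t)$. By Step 6, $\mathrm{Gal}(\mathcal N/K(t))\le A_n$. Restriction embeds $\mathrm{Gal}(\mathcal N\bar K/\bar K(t))=A_n$ into it, compatibly with the action on the $n$ sheets. So $\mathrm{Gal}(\mathcal N/K(t))=A_n$.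

## 11. Points of $C_0$ over alternating extensions

We finish the proof of Proposition 4 by specializing $t$. The map $f:W\to\mathbb P^1$ is finite and $U=f^{-1}(\mathbb A^1)$, so $\mathcal O(U)$ is a finite $K[t]$-module. Choose a primitive element $\theta\in\mathcal O(U)$ of $K(W)/K(t)$, with minimal polynomial $\Phi(t,X)$. The rings $K[t][\theta]\subseteq\mathcal O(U)$ agree after inverting a nonzero polynomial in $t$. So for all but finitely many $t_0\in K$ the fiber $f^{-1}(t_0)$ is $\mathrm{Spec}\,K[X]/(\Phi(t_0,X))$.

Since $K$ is Hilbertian and the Galois group of $\Phi$ over $K(t)$ is $A_n$, there are infinitely many $t_0\in K$ such that $f^{-1}(t_0)$ is a single closed point $w$ of degree $n$ and the Galois closure $K'$ of $K(w)/K$ has group $A_n$. The curves $C$ and $C_0$ share a dense open part; excluding finitely many further $t_0$, the point $\pi(w)$ lies in it. Its residue field embeds in $K(w)\subseteq K'$, so $C_0(K')\ne\emptyset$. Also $n\ge n_0$ by Step 1 of Section 10. This proves Proposition 4, and with Section 3 it proves Theorem 3 and Theorem 1. $\square$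

## 12. Prescribing the subfields of small degree over $\mathbb Q$

Theorem 2 allows $F_0=\mathbb Q$ or any real $F_0$, which Theorem 3 does not: such an $F_0$ lacks (I). Some passage through totally imaginary fields is unavoidable. If $L/\mathbb Q$ is algebraic and PAC, the conic $x^2+y^2+1=0$ has an $L$-point, and the coordinates of that point generate a number field in which $-1$ is a sum of two squares, so this number field, contained in $L$, is totally imaginary. The point of Theorem 2 is that the totally imaginary subfield can be hidden in large degree: we make the first layer by hand, with a totally imaginary $A_n$-extension of $\mathbb Q$.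

**Step 1: a totally imaginary $A_n$-extension of $\mathbb Q$.** For $4\mid n$ the polynomial $e_n(X)=\sum_{k=0}^nX^k/k!$ has Galois group $A_n$ over $\mathbb Q$ (I. Schur, *Gleichungen ohne Affekt*, 1930; R. Coleman, *L'Enseignement Math.* 33 (1987)). It has no real zero. Indeed $n$ is even, so $e_n$ attains a minimum on $\mathbb R$, say at $x_0$. Then $0=e_n'(x_0)=e_{n-1}(x_0)$. As $e_{n-1}(0)=1$, we have $x_0\ne0$, and $e_n(x_0)=e_{n-1}(x_0)+x_0^n/n!=x_0^n/n!>0$. Let $E$ be the splitting field of $e_n$. It is Galois over $\mathbb Q$ and not real, so it is totally imaginary.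

**Step 2: the first layer.** Given $F_0$ and $m$, choose $n\ge5$ with $4\mid n$ and $n!/2>\max(m!,[F_0:\mathbb Q])$. The group $\mathrm{Gal}(EF_0/F_0)\cong\mathrm{Gal}(E/(E\cap F_0))$ is a normal subgroup of $A_n$, because $E\cap F_0$ is Galois over $\mathbb Q$. Its index is $[E\cap F_0:\mathbb Q]\le[F_0:\mathbb Q]<|A_n|$, so it is not trivial, and it is $A_n$ by simplicity. Put $K_0=F_0$, $K_1=EF_0$, $n_1=n$. Then $K_1$ is Galois over $\mathbb Q$ and $\mathrm{Gal}(K_1/K_0)\cong A_{n_1}$.

**Step 3: the remaining layers.** Run the construction of Section 3 with $F=\mathbb Q$, applying Proposition 4 at the steps $i\ge2$, with the bookkeeping for curves over $K_1,K_2,\dots$ arranged so that every curve over $K_j$ with $j\ge1$ is treated at some step $i>j$. This is legitimate: all $K_i$ with $i\ge1$ contain $E$, so they are totally imaginary number fields, hence Hilbertian with (I). Put $L=\bigcup K_i$; it is Galois over $\mathbb Q$ and contains $F_0$. Every curve over $L$ is defined over some $K_j$ with $j\ge1$, so $L$ is PAC as before. For every $i\ge1$ all composition factors of $\mathrm{Gal}(K_i/K_{i-1})$ are $A_{n_i}$, we have $n_i!/2>m!$,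 and $n_i\to\infty$. So Step 4 of Section 3 applies word for word: $L/\mathbb Q$ is small, and every $M\subseteq L$ with $[M:\mathbb Q]\le m$ lies in $K_0=F_0$. This proves Theorem 2. $\square$

Since $F_0\subseteq L$, the subfields of $L$ of degree at most $m$ over $\mathbb Q$ are exactly the subfields of $F_0$ of degree at most $m$. For $F_0=\mathbb Q$ there is only $\mathbb Q$ itself.
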